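\title{Riesz potentials of $L^1$ vector fields and cocanceling operators}

\begin{abstract}
Let $0<\lambda<n$ and $p=n/(n-\lambda)$. The Riesz potential $\mathrm{I}_\lambda$ does not map $L^1(\mathbb{R}^n)$ to $L^p(\mathbb{R}^n)$. We prove that for vector fields the divergence accounts for this failure: $\|\mathrm{I}_\lambda f\|_{L^p}\le C(\|f\|_{L^1}+\|(-\Delta)^{-(\lambda+1)/2}\operatorname{div}f\|_{L^p})$ for all $f\in C_c^\infty(\mathbb{R}^n;\mathbb{R}^n)$. More generally, the corresponding estimate holds for a homogeneous constant-coefficient operator $L(\partial)$ in place of the divergence if and only if $L(\partial)$ is cocanceling, and it then holds in a stronger form, for finite measures and the heat semigroup. The proof compares the mass of $e^{t^2\Delta}f$ at two distant scales by means of a logarithmic cutoff.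
\end{abstract}

\section{The endpoint of the Hardy--Littlewood--Sobolev inequality}\label{sec:intro}

Let $n\ge1$ and $0<\lambda<n$, and write $\hat g(\xi)=\int g(x)e^{-ix\cdot\xi}\,dx$. The Riesz potential of order $\lambda$ is
\[
\mathrm{I}_\lambda g(x)=(-\Delta)^{-\lambda/2}g(x)=\gamma\int_{\mathbb{R}^n}\frac{g(y)}{|x-y|^{n-\lambda}}\,dy,
\]
where the constant $\gamma=\gamma(n,\lambda)>0$ is chosen so that $\widehat{\mathrm{I}_\lambda g}(\xi)=|\xi|^{-\lambda}\hat g(\xi)$. It acts on vector-valued functions componentwise. The Hardy--Littlewood--Sobolev inequality states that $\|\mathrm{I}_\lambda g\|_{L^q}\le C\|g\|_{L^r}$ when $1<r<q<\infty$ and $\frac1q=\frac1r-\frac\lambda n$. At $r=1$ this relation gives the exponent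
\[
p=\frac{n}{n-\lambda}\in(1,\infty),\qquad\text{for which}\qquad \lambda p=n(p-1),
\]
and $p$ has this value throughout the paper. At this endpoint the inequality is false. We write $B(x,r)$ for the open ball and $B_r=B(0,r)$.

\begin{example}\label{ex:dirac}
Let $0\le\varphi\in C_c^\infty(B_1)$ with $\int\varphi=1$, and let $\varphi^\varepsilon=\varepsilon^{-n}\varphi(\cdot/\varepsilon)$. If $|x|\ge2\varepsilon$ and $|y|<\varepsilon$, then $|x-y|\le\frac32|x|$, so $\mathrm{I}_\lambda\varphi^\varepsilon(x)\ge c|x|^{\lambda-n}$ with $c=\gamma(3/2)^{\lambda-n}$. Since $(n-\lambda)p=n$, already $\mathrm{I}_\lambda\varphi\notin L^p$. This divergence at infinity is caused by the mean alone: for $g\in C_c^\infty$ the function $\mathrm{I}_\lambda g$ is bounded, and the mean value theorem gives $\mathrm{I}_\lambda g(x)=\gamma|x|^{\lambda-n}\int g+O(|x|^{\lambda-n-1})$ as $|x|\to\infty$, so $\mathrm{I}_\lambda g\in L^p$ if and only if $\int g=0$. Mean zero does not restore the inequality. Let $g^\varepsilon=\varphi^\varepsilon-\varphi$,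 so that $\|g^\varepsilon\|_{L^1}\le2$, and choose $r_0>0$ with $\frac c2r_0^{\lambda-n}\ge\sup\mathrm{I}_\lambda\varphi$. Then $\mathrm{I}_\lambda g^\varepsilon(x)\ge\frac c2|x|^{\lambda-n}$ for $2\varepsilon\le|x|\le r_0$, and
\[
\|\mathrm{I}_\lambda g^\varepsilon\|_{L^p}^p\ge\Big(\frac c2\Big)^p\int_{2\varepsilon\le|x|\le r_0}|x|^{-n}\,dx=c'\log\frac{r_0}{2\varepsilon}\to\infty\qquad(\varepsilon\to0).
\]
\end{example}

In the example $g^\varepsilon$ looks like a point mass at every scale between $\varepsilon$ and $r_0$, and each scale contributes the same amount to the norm. A vector field that looks like $\delta_0v$ has a divergence that looks like $v\cdot\nabla\delta_0$, which is far from zero. One may therefore guess that a bound on the divergence, in the right norm, excludes this behavior. For $f=(f_1,\dots,f_n)\in C_c^\infty(\mathbb{R}^n;\mathbb{R}^n)$ set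
\[
\|f\|_{\dot W^{-\lambda,p}}=\Big(\sum_{j=1}^n\|\mathrm{I}_\lambda f_j\|_{L^p}^p\Big)^{1/p},\qquad \|\operatorname{div}f\|_{\dot W^{-\lambda-1,p}}=\|h\|_{L^p},
\]
where $h=(-\Delta)^{-(\lambda+1)/2}\operatorname{div}f$ is understood as a single operator applied to $f$: $h$ is the inverse Fourier transform of the integrable function $i\xi\cdot\hat f(\xi)\,|\xi|^{-\lambda-1}$. In terms of the Riesz transforms $\widehat{\mathrm{R}_jg}=-i\xi_j|\xi|^{-1}\hat g$ we have $h=-\sum_j\mathrm{I}_\lambda\mathrm{R}_jf_j$. Both quantities take values in $[0,\infty]$, and the first is comparable to the $L^p$ norm of the Euclidean length $|\mathrm{I}_\lambda f|$. The question, which comes from \cite{Zhang}, is whether for $n\ge2$ and $0<\lambda<n$ the inequality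
\begin{equation}\label{eq:question}
\|f\|_{\dot W^{-\lambda,p}}\le C\big(\|f\|_{L^1}+\|\operatorname{div}f\|_{\dot W^{-\lambda-1,p}}\big)
\end{equation}
holds for all $f\in C_c^\infty(\mathbb{R}^n;\mathbb{R}^n)$ with $C=C(n,\lambda)$. Like all inequalities below, it is read in $[0,\infty]$: it makes a claim only when the right side is finite.

The three terms of \eqref{eq:question} are invariant under $f\mapsto\varepsilon^{-n}f(\cdot/\varepsilon)$, because both symbols are homogeneous of degree $-\lambda$ and $n-\lambda=n/p$. Neither term on the right can be dropped. Without the divergence term, the fields $g^\varepsilon v$ with $0\ne v\in\mathbb{R}^n$ are counterexamples. Without the $L^1$ term, so is every nonzero divergence-free field, such as $(\partial_2\psi,-\partial_1\psi,0,\dots,0)$ with $0\ne\psi\in C_c^\infty$. The meaning of the divergence term is seen from the Helmholtz splitting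
\[
|\xi|^{-\lambda}\hat f(\xi)=-i\frac{\xi}{|\xi|}\,\hat h(\xi)+|\xi|^{-\lambda}\,\Pi(\xi)\hat f(\xi),
\]
where $\Pi(\xi)$ is the orthogonal projection onto $\xi^\perp$: the function $h$ carries the gradient part of $\mathrm{I}_\lambda f$. The splitting gives no direct reduction to divergence-free fields, because the projection does not preserve $L^1$. Indeed, if $n\ge2$ and $v=\hat f(0)\ne0$, then $\Pi(\xi)\hat f(\xi)$ tends to $0$ as $\xi\to0$ along $v$ and to $v$ as $\xi\to0$ along $v^\perp$, so it is not the Fourier transform of an integrable field.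

\begin{theorem}\label{thm:div}
Let $n\ge2$ and $0<\lambda<n$. Then \eqref{eq:question} holds for all $f\in C_c^\infty(\mathbb{R}^n;\mathbb{R}^n)$, with a constant $C$ depending only on $n$ and $\lambda$.
\end{theorem}

The proof uses one algebraic property of the divergence, and that property turns out to be necessary. Let $V,W$ be finite-dimensional real inner product spaces, $m\ge1$, and $L(\partial)=\sum_{|\alpha|=m}L_\alpha\partial^\alpha$ with linear maps $L_\alpha\colon V\to W$. Put $L(\xi)=\sum_\alpha\xi^\alpha L_\alpha$. In Van Schaftingen's terminology, $L(\partial)$ is \emph{cocanceling} if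
\[
\bigcap_{\xi\ne0}\ker L(\xi)=\{0\}.
\]
A polynomial that vanishes for all $\xi\neq0$ has zero coefficients, so $v$ lies in this intersection if and only if $L_\alpha v=0$ for all $\alpha$, and then $L(\partial)(gv)=0$ for every scalar function $g$. Thus $L(\partial)$ is cocanceling exactly when it annihilates no point mass $\delta_0v$ with $v\ne0$. The divergence is cocanceling, since $\xi\cdot v=0$ for all $\xi$ forces $v=0$.

For $f\in C_c^\infty(\mathbb{R}^n;V)$ we define $(-\Delta)^{-(\lambda+m)/2}L(\partial)f$ as the inverse Fourier transform of $|\xi|^{-\lambda-m}L(i\xi)\hat f(\xi)$, where $L(i\xi)=i^mL(\xi)$; this function is bounded by $C|\xi|^{-\lambda}|\hat f(\xi)|$, hence integrable. For a finite $V$-valued Borel measure $f$ with total variation $\|f\|_{\mathcal{M}}=|f|(\mathbb{R}^n)$ and for $t>0$ we write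
\[
f_t=e^{t^2\Delta}f=G_t*f,\qquad G_t(x)=(4\pi t^2)^{-n/2}e^{-|x|^2/4t^2}.
\]
The time $t^2$ is chosen so that $t$ is a length: $f_t$ is $f$ seen at scale $t$.

\begin{theorem}\label{thm:main}
Let $n\ge1$, $0<\lambda<n$, $p=\frac n{n-\lambda}$, and let $L(\partial)$ be as above. The following are equivalent, with constants $C$ depending only on $n$, $\lambda$ and $L$.
\begin{enumerate}
\item[(i)] $L(\partial)$ is cocanceling.
\item[(ii)] For all $f\in C_c^\infty(\mathbb{R}^n;V)$,
\[
\|\mathrm{I}_\lambda f\|_{L^p}\le C\big(\|f\|_{L^1}+\|(-\Delta)^{-(\lambda+m)/2}L(\partial)f\|_{L^p}\big).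
\]
\item[(iii)] For all finite $V$-valued Borel measures $f$,
\[
\Big\|\int_0^\infty t^\lambda|f_t|\,\frac{dt}t\Big\|_{L^p}\le C\big(\|f\|_{\mathcal{M}}+\|E\|_{L^p}\big),\qquad E=\sup_{t>0}t^{\lambda+m}|L(\partial)f_t|.
\]
\end{enumerate}
Moreover, for every $L(\partial)$, cocanceling or not, and all $f\in C_c^\infty(\mathbb{R}^n;V)$,
\begin{equation}\label{eq:reverse}
\|(-\Delta)^{-(\lambda+m)/2}L(\partial)f\|_{L^p}\le C\|\mathrm{I}_\lambda f\|_{L^p}.
\end{equation}
Hence, under \emph{(i)} and for $f\in C_c^\infty(\mathbb{R}^n;V)$, we have $\mathrm{I}_\lambda f\in L^p$ if and only if $(-\Delta)^{-(\lambda+m)/2}L(\partial)f\in L^p$.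
\end{theorem}

Theorem~\ref{thm:div} is the implication (i)$\Rightarrow$(ii) for $L(\partial)=\operatorname{div}$, and for this operator (iii) holds with $E=\sup_tt^{\lambda+1}|\operatorname{div}f_t|$ and $C=C(n,\lambda)$, in particular for integrable fields. Section~\ref{sec:heat} shows that (iii) improves (ii) on both sides. The substance of the paper is (i)$\Rightarrow$(iii); its mechanism is displayed in a model in Section~\ref{sec:model}, which also describes the plan of the remaining sections.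

\section{Reduction to the heat semigroup}\label{sec:heat}

From now on $\|\cdot\|_q$ is the norm of $L^q(\mathbb{R}^n)$, $p'=p/(p-1)$, and $C$ denotes constants that depend only on $n,\lambda,L$. For the kernels $G,H,\kappa,\Phi$ a subscript denotes the dilation $\Phi_t=t^{-n}\Phi(\cdot/t)$; this agrees with the definition of $G_t$ for $G=G_1$. We use the following standard facts.

\emph{Gaussians.} We have $\widehat{G_t}(\xi)=e^{-t^2|\xi|^2}$, hence $\int G_t=1$ and $G_s*G_t=G_{\sqrt{s^2+t^2}}$. The formula for $G_t$ and the relation $n(1-\frac1p)=\lambda$ give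
\begin{equation}\label{eq:gauss}
\|G_t\|_p=\|G_1\|_p\,t^{-\lambda},\qquad\|G_t\|_\infty\le t^{-n},\qquad G_a\le(b/a)^nG_b\quad(0<a\le b).
\end{equation}
If $f$ is a finite measure, then $f_t$ is smooth with bounded derivatives of all orders, $f_t(x)$ and its $x$-derivatives are continuous in $(t,x)$, $\|f_t\|_1\le\|f\|_{\mathcal{M}}$, and $G_s*f_t=f_{\sqrt{s^2+t^2}}$. If $f\ne0$, then $f_t\not\equiv0$, since $\widehat{f_t}=e^{-t^2|\xi|^2}\hat f$. The function $E$ is a supremum of continuous functions, hence measurable.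

\emph{The maximal function.} Let $Mg(x)=\sup_{r>0}|B_r|^{-1}\int_{B(x,r)}|g|$. Then $\|Mg\|_p\le C\|g\|_p$ because $p>1$. If $|\Phi|\le\Phi^*$ with $\Phi^*$ radial, nonincreasing in $|x|$ and integrable, then $|\Phi_t*g|\le\|\Phi^*\|_1Mg$ for all $t>0$.

\emph{Young's inequalities.} For convolutions, $\|u*v\|_p\le\|u\|_p\|v\|_1$. For numbers $a,b\ge0$ and $\delta>0$, $ab\le\delta a^p+C_\delta b^{p'}$.

\emph{The Mikhlin--H\"ormander theorem.} If $\sigma$ is smooth on $\mathbb{R}^n\setminus\{0\}$ and homogeneous of degree $0$, the operator $T_\sigma$ defined on $L^2$ by $\widehat{T_\sigma u}=\sigma\hat u$ satisfies $\|T_\sigma u\|_p\le C\|u\|_p$ for $u\in L^2\cap L^p$.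

\begin{lemma}\label{lem:reduction}
Let $L(\partial)$ be arbitrary, $f\in C_c^\infty(\mathbb{R}^n;V)$ and $h=(-\Delta)^{-(\lambda+m)/2}L(\partial)f$. Then:
\begin{enumerate}
\item[(a)] $\mathrm{I}_\lambda f=\dfrac2{\Gamma(\lambda/2)}\displaystyle\int_0^\infty t^\lambda f_t\,\frac{dt}t$;
\item[(b)] $E\le C\,Mh$;
\item[(c)] $\|h\|_p\le C\|\mathrm{I}_\lambda f\|_p$.
\end{enumerate}
\end{lemma}

By (a), the left side of (iii) dominates $|\mathrm{I}_\lambda f|$ pointwise and makes no use of cancellation between scales; by (b), the norm of $E$ is dominated by that of $h$.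

\begin{proof}
(a) For $x\ne0$ the substitution $t=|x|s$ gives $\int_0^\infty t^\lambda G_t(x)\frac{dt}t=c_0|x|^{\lambda-n}$ with $c_0=\int_0^\infty s^\lambda G_s(x/|x|)\frac{ds}s>0$, which is finite because $\lambda<n$. By Fubini's theorem, $\int_0^\infty t^\lambda f_t\frac{dt}t=c_0|\cdot|^{\lambda-n}*f$. On the other hand $\int_0^\infty t^\lambda e^{-t^2|\xi|^2}\frac{dt}t=\frac12\Gamma(\frac\lambda2)|\xi|^{-\lambda}$, so Fourier inversion for $f_t$ and Fubini's theorem show that the same integral is $\frac12\Gamma(\frac\lambda2)$ times the inverse Fourier transform of the integrable function $|\xi|^{-\lambda}\hat f$. This proves (a), with $\gamma=2c_0/\Gamma(\lambda/2)$.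

(b) Let $\kappa$ be the inverse Fourier transform of $|\xi|^{\lambda+m}e^{-|\xi|^2}$. The pointwise derivative $\partial^\alpha\hat\kappa$ is bounded by $C|\xi|^{\lambda+m-|\alpha|}$ for $0<|\xi|\le1$ and by $Ce^{-|\xi|^2/2}$ for $|\xi|\ge1$. For $|\alpha|\le n+1$ it is integrable, because $\lambda+m>1$. It is also the distributional derivative: when we integrate by parts outside $B_\varepsilon$, the $j$th step, $j\le n+1$, produces a boundary term $O(\varepsilon^{n-1}\varepsilon^{\lambda+m-j+1})=O(\varepsilon^{\lambda+m-1})$, which tends to $0$. Hence $x^\alpha\kappa$ is bounded for $|\alpha|\le n+1$, that is, $|\kappa(x)|\le C(1+|x|)^{-n-1}$. Since $\kappa_t$ and $\hat h$ are integrable, Fubini's theorem gives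
\[
\kappa_t*h(x)=(2\pi)^{-n}\int(t|\xi|)^{\lambda+m}e^{-t^2|\xi|^2}\hat h(\xi)e^{ix\cdot\xi}\,d\xi=t^{\lambda+m}L(\partial)f_t(x),
\]
and (b) follows from the majorant property of $M$.

(c) Let $u=\mathrm{I}_\lambda f$ and $\sigma(\xi)=|\xi|^{-m}L(i\xi)$, so that $\hat h=\sigma\hat u$. We may assume $u\in L^p$. As $u$ need not lie in $L^2$, put $u^\varepsilon(x)=e^{-\varepsilon^2|x|^2}u(x)$. Since $u$ is bounded, $u^\varepsilon\in L^2\cap L^p$, and $\|T_\sigma u^\varepsilon\|_p\le C\|u\|_p$ by the multiplier theorem applied to the entries of $\sigma$. Moreover $\widehat{u^\varepsilon}=G_\varepsilon*\hat u\to\hat u$ in $L^1$, so $\sigma\widehat{u^\varepsilon}\to\hat h$ in $L^1$ and $T_\sigma u^\varepsilon\to h$ uniformly. Fatou's lemma gives (c).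
\end{proof}

\section{The mechanism in a model}\label{sec:model}

By Lemma~\ref{lem:reduction} we must bound a sum over scales of the functions $t^\lambda|f_t|$. We first replace $|f_t|$ by averages of one positive measure over cubes, where everything can be computed.

\subsection*{Masses on cubes}
Let $\mu$ be a finite positive measure, $R\ge2$ an integer and $t_k=R^{-k}$. Let $\mathcal{Q}_k$ be the partition of $\mathbb{R}^n$ into half-open cubes of side $t_k$ with vertices in $t_k\mathbb{Z}^n$; each $Q\in\mathcal{Q}_k$ lies in a unique parent $Q'\in\mathcal{Q}_{k-1}$. Put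
\[
\alpha_k=t_k^\lambda\sum_{Q\in\mathcal{Q}_k}\frac{\mu(Q)}{|Q|}\mathbf{1}_Q,\qquad\text{so that}\qquad\|\alpha_k\|_p^p=\sum_{Q\in\mathcal{Q}_k}t_k^{\lambda p-np+n}\mu(Q)^p=\sum_{Q\in\mathcal{Q}_k}\mu(Q)^p .
\]
At the critical exponent the side length cancels, and $\|\alpha_k\|_p$ measures how concentrated $\mu$ is at scale $t_k$. For $\mu=\delta_0$ it equals $1$ for every $k$, which is the logarithm of Example~\ref{ex:dirac}. Two computations describe the whole proof.

\emph{Spreading gives decay.} Suppose that $\mu(Q)\le\eta\,\mu(Q')$ for all $Q\in\mathcal{Q}_k$. Write $\mu(Q)^p=\mu(Q)\,\mu(Q)^{p-1}$, use the hypothesis on the second factor only, and additivity on the first: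
\begin{equation}\label{eq:modeldecay}
\|\alpha_k\|_p^p\le\sum_{Q'\in\mathcal{Q}_{k-1}}(\eta\mu(Q'))^{p-1}\sum_{Q\subset Q'}\mu(Q)=\eta^{p-1}\|\alpha_{k-1}\|_p^p .
\end{equation}
Using the hypothesis on all $p$ factors would give $R^n\eta^p$ instead, as $Q'$ has $R^n$ children. The gain $\eta^{p-1}$ does not depend on $R$, so a small $\eta$ may be bought with a huge $R$.

\emph{Different scales are almost orthogonal.} Let $p=2$. For $j\ge k$ and $Q\in\mathcal{Q}_k$, the function $\alpha_k$ is constant on $Q$, and $\int_Q\alpha_j=t_j^\lambda\mu(Q)=(t_j/t_k)^\lambda\int_Q\alpha_k$. Hence, for $k,j$ in a finite range,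
\begin{equation}\label{eq:modelorth}
\Big\|\sum_k\alpha_k\Big\|_2^2\le2\sum_k\sum_{j\ge k}\int\alpha_k\alpha_j=2\sum_k\sum_{j\ge k}\Big(\frac{t_j}{t_k}\Big)^\lambda\|\alpha_k\|_2^2\le\frac2{1-R^{-\lambda}}\sum_k\|\alpha_k\|_2^2 .
\end{equation}
Although the $\alpha_k$ are positive, the norm of their sum is controlled by the $\ell^2$ sum of their norms: a fine scale may have tall peaks, but a coarse scale sees only its average.

\subsection*{Divergence-free fields spread}
It remains to see where a small $\eta$ comes from. Let $g$ be a smooth divergence-free field and $\chi_0$ a Lipschitz function with compact support. Integrating $\operatorname{div}_y[y_j\chi_0(y/t)g(y)]$ for $j=1,\dots,n$ gives the vector identity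
\begin{equation}\label{eq:dividentity}
\int\chi_0(\tfrac yt)\,g(y)\,dy=-\int\tfrac yt\,\big(\nabla\chi_0(\tfrac yt)\cdot g(y)\big)\,dy .
\end{equation}
So we want $\chi_0=1$ on $B_1$, $\chi_0=0$ outside $B_R$, and $|z||\nabla\chi_0(z)|$ small. For radial $\chi_0$ we have $1\le\int_1^Rr|\partial_r\chi_0|\frac{dr}r$, so the supremum of $|z||\nabla\chi_0|$ is at least $1/\log R$. This value is attained by
\[
\chi_0(z)=\frac1{\log R}\int_1^R\mathbf{1}_{\{|z|<s\}}\frac{ds}s,
\]
which equals $\log(R/|z|)/\log R$ for $1\le|z|\le R$. If $g$ keeps one direction, that is, $g=|g|\nu$ on $B_{Rt}$ for a fixed unit vector $\nu$, then the left side of \eqref{eq:dividentity} has length $\int\chi_0(y/t)|g|$, and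
\[
\int_{B_t}|g|\le\frac1{\log R}\int_{B_{Rt}}|g| .
\]
This is spreading with $\eta=1/\log R$.

\subsection*{Plan of the proof}
A general $f_t$ does not keep one direction. But where it does not, averaging over the scale $Rt$ produces cancellation and lowers the $L^1$ norm, and the total loss over all scales is at most $\|f\|_{\mathcal{M}}$. Section~\ref{sec:pointwise} turns this into a pointwise inequality with three terms: cancellation, spreading, and the size of $L(\partial)f_t$. Section~\ref{sec:scales} carries out \eqref{eq:modeldecay} and Section~\ref{sec:orth} carries out \eqref{eq:modelorth}, for all $p$. Section~\ref{sec:end} combines them.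

\section{The defect and a pointwise inequality}\label{sec:pointwise}

In Sections~\ref{sec:pointwise}--\ref{sec:orth}, $f\ne0$ is a finite $V$-valued measure. Let $R\ge e$ be a parameter, to be fixed in Section~\ref{sec:scales}; constants $C_R$ may depend on it, constants $C$ may not until it is fixed. Put $\Lambda=\sqrt{1+R^2}$, so that $G_{Rt}*f_t=f_{\Lambda t}$, and define
\begin{equation}\label{eq:defect}
F_t=G_t*|f_t|,\qquad D_t=G_{Rt}*|f_t|-|f_{\Lambda t}| .
\end{equation}
The function $F_t$ is the local mass density of $f_t$ at scale $t$, the analogue of $\mu(Q)/|Q|$, and $F_t\ge|G_t*f_t|=|f_{\sqrt2t}|$. The \emph{defect} $D_t$ is the cancellation that occurs when $f_t$ is averaged at scale $Rt$. It satisfies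
\begin{equation}\label{eq:defectmass}
D_t\ge0,\qquad\int D_t=\|f_t\|_1-\|f_{\Lambda t}\|_1 .
\end{equation}
The cutoff must be compared with $G_t$ from below and with $G_{Rt}$ from above, and it must be differentiated $m$ times. We therefore replace the indicator in the formula for $\chi_0$ by a Gaussian:
\[
\chi(z)=\frac1{\log R}\int_1^Re^{-|z|^2/4s^2}\,\frac{ds}s .
\]

\begin{lemma}\label{lem:cutoff}
We have $e^{-|z|^2/4}\le\chi(z)\le e^{-|z|^2/4R^2}$, and for $1\le|\beta|\le m$,
\[
|z|^{|\beta|}|\partial^\beta\chi(z)|\le\frac C{\log R}\,e^{-|z|^2/8R^2}.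
\]
\end{lemma}

\begin{proof}
The function $\chi(z)$ is an average over $s\in[1,R]$ of a quantity that is nondecreasing in $s$, which gives the first claim. Let $j=|\beta|$, $z\ne0$ and $r=|z|/s$. A derivative of order $j$ of $e^{-|w|^2/4}$ is bounded by $C(1+|w|)^je^{-|w|^2/4}$, and $r^j(1+r)^je^{-r^2/4}\le Cre^{-r^2/8}$ because $j\ge1$. Changing variables from $s$ to $r$, which preserves the measure $\frac{ds}s$,
\[
|z|^j|\partial^\beta\chi(z)|\le\frac C{\log R}\int_1^Rr^j(1+r)^je^{-r^2/4}\frac{ds}s\le\frac C{\log R}\int_{|z|/R}^\infty e^{-r^2/8}\,dr .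
\]
Finally $\int_a^\infty e^{-r^2/8}dr\le e^{-a^2/8}\int_0^\infty e^{-u^2/8}du$, since $(a+u)^2\ge a^2+u^2$.
\end{proof}

\begin{proposition}\label{prop:pointwise}
Let $L(\partial)$ be cocanceling. There is a constant $C_0$, independent of $R$, such that for all $t>0$, everywhere on $\mathbb{R}^n$,
\[
F_t\le R^nD_t+\frac{C_0R^n}{\log R}\,G_{\sqrt2Rt}*|f_t|+C_R\,t^{-\lambda}ME .
\]
\end{proposition}

\begin{proof}
Fix $x$ and $t$, write $g(y)=f_t(x+y)$ and $c_n=(4\pi)^{n/2}$, and note that $e^{-|y|^2/4s^2}=c_ns^nG_s(y)$ and that $G_s$ is even.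

\emph{From the mass to the mean.} Let $\nu\in V$ be a unit vector with $\nu\cdot\int G_{Rt}\,g=|\int G_{Rt}\,g|$. Then $D_t(x)=\int G_{Rt}(y)(|g(y)|-\nu\cdot g(y))\,dy$, and the integrand is nonnegative. By Lemma~\ref{lem:cutoff}, $c_nt^nG_t(y)\le\chi(y/t)\le c_n(Rt)^nG_{Rt}(y)$, so
\begin{equation}\label{eq:masstomean}
c_nt^nF_t(x)\le\int\chi(\tfrac yt)\big(|g|-\nu\cdot g\big)dy+\nu\cdot\int\chi(\tfrac yt)\,g\,dy\le c_n(Rt)^nD_t(x)+\Big|\int\chi(\tfrac yt)\,g\,dy\Big| .
\end{equation}

\emph{The mean.} We need a substitute for \eqref{eq:dividentity}, and this is the only place where cocancellation enters the proof of (i)$\Rightarrow$(iii). The linear map $v\mapsto(L_\alpha v)_{|\alpha|=m}$ is injective, so it has a linear left inverse: there are linear maps $K_\alpha\colon W\to V$ with $\sum_\alpha K_\alpha L_\alpha=\mathrm{Id}_V$. For the divergence, $L_{e_j}v=v_j$ and $K_{e_j}w=we_j$, so the weight $\sum_\beta\frac{y^\beta}{\beta!}K_\beta$ below is the vector $y$ of \eqref{eq:dividentity}.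 Since $g$ has bounded derivatives and $\chi$ has Gaussian decay with its derivatives, we may integrate by parts:
\[
\sum_{|\beta|=m}K_\beta\int\frac{y^\beta}{\beta!}\chi(\tfrac yt)\,L(\partial)g\,dy=(-1)^m\sum_{|\alpha|=|\beta|=m}K_\beta L_\alpha\int\partial_y^\alpha\Big[\frac{y^\beta}{\beta!}\chi(\tfrac yt)\Big]g\,dy .
\]
Expand $\partial_y^\alpha$ by the Leibniz rule. When no derivative falls on $\chi$, we have $\partial^\alpha(y^\beta/\beta!)=\delta_{\alpha\beta}$, and these terms add up to $(-1)^m\int\chi(y/t)g\,dy$. When $j\ge1$ derivatives fall on $\chi(y/t)$, they produce a factor $t^{-j}$ and leave a monomial of degree $j$; by Lemma~\ref{lem:cutoff} these terms are bounded by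
\[
\frac C{\log R}\int e^{-|y|^2/8R^2t^2}|g(y)|\,dy=\frac{Cc_n(\sqrt2Rt)^n}{\log R}\,G_{\sqrt2Rt}*|f_t|(x).
\]
On the left side use $|L(\partial)g(y)|\le t^{-\lambda-m}E(x+y)$. With $\Phi(z)=|z|^me^{-|z|^2/4R^2}\le C_Re^{-|z|^2/8R^2}$, the left side is at most $Ct^{n-\lambda}\Phi_t*E(x)\le C_Rt^{n-\lambda}ME(x)$. Insert the resulting bound for the mean into \eqref{eq:masstomean} and divide by $c_nt^n$.
\end{proof}

\section{Decay from scale to scale}\label{sec:scales}

Fix $\theta\in[1,\Lambda]$ and put $t_k=\theta\Lambda^{-k}$ for $k\in\mathbb{Z}$, so that large $k$ means fine scale and $\Lambda t_k=t_{k-1}$. Let $a_k=t_k^\lambda F_{t_k}$ and $D_k=D_{t_k}$. The ratio $\Lambda$ is chosen so that \eqref{eq:defectmass} telescopes, $\|D_k\|_1=\|f_{t_k}\|_1-\|f_{t_{k-1}}\|_1$, whence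
\begin{equation}\label{eq:telescope}
\sum_{k\in\mathbb{Z}}\|D_k\|_1\le\|f\|_{\mathcal{M}} .
\end{equation}
By \eqref{eq:gauss} and Young's inequality, $\|a_k\|_p\le C\|f\|_{\mathcal{M}}$ for each $k$. For $N\ge1$ the quantities
\[
S=\sum_{-N<k\le N}\|a_k\|_p^p,\qquad T=\Big\|\sum_{-N<k\le N}a_k\Big\|_p
\]
are therefore finite, and they may be absorbed. All constants below are independent of $N$, $\theta$ and $f$.

In \eqref{eq:modeldecay} the masses of the children were added while the mass of the parent stayed constant. The next lemma does the same for Gaussian averages, at the price of widening the Gaussian.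

\begin{lemma}\label{lem:local}
If $w\ge0$ is measurable and $0<t\le s$, then
\[
\int(G_t*w)(G_s*w)^{p-1}\,dx\le C\int(G_{\sqrt2s}*w)^p\,dx .
\]
\end{lemma}

\begin{proof}
If $|x-z|\le s$, then $|z-y|^2\le2|x-y|^2+2s^2$, so $G_s(x-y)\le e^{1/4}2^{n/2}G_{\sqrt2s}(z-y)$ and $G_s*w(x)\le C\,G_{\sqrt2s}*w(z)$. Raise this to the power $p-1$, average over $z\in B(x,s)$, multiply by $G_t*w(x)$ and integrate in $x$. By Tonelli's theorem the left side of the lemma is at most
\[
C\int(G_{\sqrt2s}*w)^{p-1}(z)\Big(\frac1{|B_s|}\int_{B(z,s)}G_t*w\,dx\Big)dz .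
\]
Since $|B_s|^{-1}\mathbf{1}_{B_s}\le CG_s$, the inner average is at most $C\,G_{\sqrt{s^2+t^2}}*w(z)$, and $G_{\sqrt{s^2+t^2}}\le2^{n/2}G_{\sqrt2s}$ by \eqref{eq:gauss}, as $s\le\sqrt{s^2+t^2}\le\sqrt2s$.
\end{proof}

\begin{proposition}\label{prop:S}
Let $L(\partial)$ be cocanceling. There is $R\ge e$, depending only on $n,\lambda,L$, such that $S\le C\|f\|_{\mathcal{M}}^p+C\|E\|_p^{p-1}\,T$.
\end{proposition}

\begin{proof}
Assume $\|E\|_p<\infty$ and write $t=t_k$. As in the model we write $F_t^p=F_t\cdot F_t^{p-1}$ and apply Proposition~\ref{prop:pointwise} to the second factor only. There is now a second reason for this: the $p$th power of the last term would contribute $\|ME\|_p^p$ at every scale, which cannot be summed, whereas the surviving factor $a_k$ can be summed under the integral. Since $(x_1+x_2+x_3)^{p-1}\le3^{p-1}\max_ix_i^{p-1}$, we get $\|a_k\|_p^p\le J_1+J_2+J_3$, where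
\begin{gather*}
J_1=\Big(\frac{3C_0R^n}{\log R}\Big)^{p-1}t^{\lambda p}\int F_t\,(G_{\sqrt2Rt}*|f_t|)^{p-1},\\
J_2=(3R^n)^{p-1}\int a_k\,(t^\lambda D_k)^{p-1},\qquad J_3=C_R\int a_k\,(ME)^{p-1}.
\end{gather*}

\emph{The spreading term.} Lemma~\ref{lem:local} with $w=|f_t|$ and $s=\sqrt2Rt$, together with the critical relation $R^{n(p-1)}=R^{\lambda p}$, gives
\[
J_1\le C(\log R)^{1-p}\big((Rt)^\lambda\|G_{2Rt}*|f_t|\|_p\big)^p .
\]
The power of $R$ has turned into the normalization of the coarser scale, but the function is still $|f_t|$, not $|f_{\Lambda t}|$. The difference is again the defect: by \eqref{eq:defect},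
\[
G_{2Rt}*|f_t|=G_{\sqrt3Rt}*G_{Rt}*|f_t|=G_{\sqrt3Rt}*|f_{\Lambda t}|+G_{\sqrt3Rt}*D_k .
\]
Since $3R^2>\Lambda^2$, the first summand is the convolution of $F_{\Lambda t}$ with a Gaussian, so $(Rt)^\lambda$ times its norm is at most $(\Lambda t)^\lambda\|F_{\Lambda t}\|_p=\|a_{k-1}\|_p$. By \eqref{eq:gauss}, $(Rt)^\lambda$ times the norm of the second is at most $C\|D_k\|_1$. Thus
\[
J_1\le C_1(\log R)^{1-p}\big(\|a_{k-1}\|_p^p+\|D_k\|_1^p\big)
\]
with $C_1$ independent of $R$. Since $p>1$, we can fix $R\ge e$ with $C_1(\log R)^{1-p}\le\frac14$. From here on $R$ is this number and $C_R$ is written $C$.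

\emph{The defect term.} Young's inequality with $(p-1)p'=p$ gives $J_2\le\frac14\|a_k\|_p^p+C\|t^\lambda D_k\|_p^p$. By \eqref{eq:gauss}, $0\le D_k\le G_{Rt}*|f_t|\le t^{-n}\|f\|_{\mathcal{M}}$, and $t^{\lambda p}=t^{n(p-1)}$, so
\[
\|t^\lambda D_k\|_p^p\le t^{\lambda p}\|D_k\|_\infty^{p-1}\|D_k\|_1\le\|f\|_{\mathcal{M}}^{p-1}\|D_k\|_1 .
\]

\emph{Summation.} Sum over $-N<k\le N$. We have $\sum\|a_{k-1}\|_p^p\le S+\|a_{-N}\|_p^p\le S+C\|f\|_{\mathcal{M}}^p$, and by \eqref{eq:telescope} both $\sum\|D_k\|_1^p$ and $\|f\|_{\mathcal{M}}^{p-1}\sum\|D_k\|_1$ are at most $\|f\|_{\mathcal{M}}^p$. By H\"older's inequality the terms $J_3$ add up to at most $CT\|ME\|_p^{p-1}\le CT\|E\|_p^{p-1}$. Hence $S\le\frac12S+C\|f\|_{\mathcal{M}}^p+C\|E\|_p^{p-1}T$, and $S<\infty$.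
\end{proof}

\section{Almost orthogonality of the scales}\label{sec:orth}

The left side of (iii) corresponds to $T$, and $T$ also appears on the right of Proposition~\ref{prop:S}. The triangle inequality $T\le\sum\|a_k\|_p$ does not help, because the defect term contributes $\|D_k\|_1^{1/p}$ to the bound for $\|a_k\|_p$, and \eqref{eq:telescope} makes this summable in $\ell^p$ only. The following estimate does not involve $L(\partial)$.

\begin{proposition}\label{prop:T}
We have $T\le C(S^{1/p}+\|f\|_{\mathcal{M}})$.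
\end{proposition}

Three features of \eqref{eq:modelorth} have to be replaced. First, $\alpha_k$ was constant on cubes of side $t_k$. A Gaussian average is not comparable to itself at nearby points (Lemma~\ref{lem:local} had to widen it), so we pass to a kernel with polynomial tails. Let $H(x)=c_H(1+|x|)^{-n-1}$ with $\int H=1$. Then $G_t\le CH_t$, $|B_t|^{-1}\mathbf{1}_{B_t}\le CH_t$ and $\|H_t\|_p=\|H\|_pt^{-\lambda}$.

\begin{lemma}\label{lem:H}
Let $0<s\le t$. Then:
\begin{enumerate}
\item[(a)] $H_t(x)\le2^{n+1}H_t(x')$ whenever $|x-x'|\le t$;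
\item[(b)] $H_t*H_s\le CH_t$;
\item[(c)] $H_t\le C\,H_t*G_s$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $1+|x'|/t\le2+|x|/t\le2(1+|x|/t)$.

(b) If $|x|<t$, then $H_t*H_s(x)\le H_t(0)\le2^{n+1}H_t(x)$ by (a). Let $|x|\ge t$ and split $\int H_t(x-y)H_s(y)\,dy$. For $|y|\le|x|/2$ we have $H_t(x-y)\le H_t(x/2)\le2^{n+1}H_t(x)$, and $\int H_s=1$. For $|y|>|x|/2$ we have $H_s(y)\le c_Hs|y|^{-n-1}\le c_H2^{n+1}t|x|^{-n-1}\le4^{n+1}H_t(x)$, the last step because $1+|x|/t\le2|x|/t$, and $\int H_t=1$.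

(c) By (a), $H_t*G_s(x)\ge\int_{|y|\le s}H_t(x-y)G_s(y)\,dy\ge2^{-n-1}H_t(x)\int_{B_1}G_1$.
\end{proof}

Second, the expansion of the square must be replaced by an inequality in which the finer scales still enter linearly, so that they can be averaged, while the other factor involves only coarser scales.

\begin{lemma}\label{lem:numbers}
Let $b_1,\dots,b_K>0$, $A_k=b_1+\dots+b_k$, $A=A_K$ and $u_k=b_kA_k^{p-2}$. Then
\[
A^p\le C\sum_{k=1}^Ku_k\sum_{j=k}^Kb_j,\qquad\sum_{k=1}^Ku_k\le CA^{p-1},
\]
with $C$ depending only on $p$.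
\end{lemma}

\begin{proof}
Put $A_0=0$. Since $\int_0^A(A-s)\,d(s^{p-1})=A^p-\frac{p-1}pA^p$, we have
\[
\frac{A^p}p=\sum_k\int_{A_{k-1}}^{A_k}(A-s)\,d(s^{p-1})\le\sum_k(A-A_{k-1})(A_k^{p-1}-A_{k-1}^{p-1}),
\]
and $A-A_{k-1}=\sum_{j\ge k}b_j$. If $p\ge2$, the mean value theorem gives $A_k^{p-1}-A_{k-1}^{p-1}\le(p-1)u_k$, and $\sum u_k\le A^{p-2}\sum b_k=A^{p-1}$. If $p<2$, let $r=A_{k-1}/A_k\in[0,1)$. Then $r^{p-1}\ge r$, so $A_k^{p-1}(1-r^{p-1})\le A_k^{p-1}(1-r)=u_k$; and $s^{p-2}$ is decreasing, so $\sum u_k\le\int_0^As^{p-2}ds=A^{p-1}/(p-1)$.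
\end{proof}

Third, the model had a single measure, while $|f_{t_j}|$ has more mass than $|f_{t_k}|$ for $j>k$. The excess is made up of the intermediate defects, as \eqref{eq:history} below shows.

\begin{proof}[Proof of Proposition~\ref{prop:T}]
Let $b_k=t_k^\lambda H_{t_k}*|f_{t_k}|$. It is finite and positive everywhere, since $f_{t_k}$ is bounded and not identically zero. We have $a_k\le Cb_k$, and Lemma~\ref{lem:H}(c) with $s=t=t_k$ gives $b_k\le CH_{t_k}*a_k$, so $\|b_k\|_p\le C\|a_k\|_p$. All indices below lie in $(-N,N]$. Let $A_k=\sum_{j\le k}b_j$, $A=A_N\in L^p$ and $u_k=b_kA_k^{p-2}$. It suffices to bound $\|A\|_p$.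

\emph{Averaging the fine scales.} If $|x-z|\le t_k$ and $j\le k$, then $t_k\le t_j$, and Lemma~\ref{lem:H}(a) shows that $b_j(x)$ and $b_j(z)$ differ by at most a factor $2^{n+1}$, in either direction. The same holds for $A_k$, so $u_k(x)\le Cu_k(z)$; for $p<2$ the exponent $p-2$ is negative and the two-sided comparison is needed. Average this over $z\in B(x,t_k)$, multiply by $\sum_{j\ge k}b_j(x)$ and integrate in $x$. With
\[
w_k(z)=\frac1{|B_{t_k}|}\int_{B(z,t_k)}\sum_{j\ge k}b_j\,dx,
\]
Tonelli's theorem, both parts of Lemma~\ref{lem:numbers} and H\"older's inequality give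
\[
\int A^p\le C\sum_k\int u_kw_k\le C\int A^{p-1}\max_kw_k\le C\|A\|_p^{p-1}\big\|\max_kw_k\big\|_p .
\]
As $0<\|A\|_p<\infty$ and $\max_kw_k^p\le\sum_kw_k^p$,
\begin{equation}\label{eq:Aw}
\|A\|_p\le C\Big(\sum_k\|w_k\|_p^p\Big)^{1/p}.
\end{equation}

\emph{The averages.} Fix $k$. By Lemma~\ref{lem:H}(b), $w_k\le C\sum_{j\ge k}H_{t_k}*b_j\le C\sum_{j\ge k}t_j^\lambda H_{t_k}*|f_{t_j}|$. For $i\ge k$ let $s_i=(t_k^2-t_i^2)^{1/2}\in[0,t_k)$, and let $G_0*$ denote the identity. For $i>k$ we have $s_i^2-s_{i-1}^2=t_{i-1}^2-t_i^2=R^2t_i^2$, so \eqref{eq:defect} gives $G_{s_i}*|f_{t_i}|=G_{s_{i-1}}*(|f_{t_{i-1}}|+D_i)$. Iterating from $i=j$ down to $i=k+1$,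
\begin{equation}\label{eq:history}
G_{s_j}*|f_{t_j}|=|f_{t_k}|+\sum_{i=k+1}^jG_{s_{i-1}}*D_i .
\end{equation}
Convolve with $H_{t_k}$, use Lemma~\ref{lem:H}(c) with $s=s_j$ on the left (nothing is needed when $j=k$) and Young's inequality on the right:
\[
\|H_{t_k}*|f_{t_j}|\|_p\le Ct_k^{-\lambda}\Big(\|b_k\|_p+\sum_{i=k+1}^j\|D_i\|_1\Big).
\]
Multiply by $t_j^\lambda$ and sum over $j\ge k$. Since $\lambda>0$, we have $\sum_{j\ge i}t_j^\lambda\le Ct_i^\lambda$, and therefore
\[
\|w_k\|_p\le C\|a_k\|_p+C\sum_{i>k}\Big(\frac{t_i}{t_k}\Big)^\lambda\|D_i\|_1 .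
\]
Take the $\ell^p$ norm in $k$. The first term gives $CS^{1/p}$. For the second, the $\ell^p$ norm is at most the $\ell^1$ norm, which is at most $C\sum_i\|D_i\|_1\sum_{k<i}(t_i/t_k)^\lambda\le C\|f\|_{\mathcal{M}}$ by \eqref{eq:telescope}. With \eqref{eq:Aw} this proves $T\le C\|A\|_p\le C(S^{1/p}+\|f\|_{\mathcal{M}})$.
\end{proof}

\section{Proof of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{(i)$\Rightarrow$(iii).} We may assume $f\ne0$ and $\|E\|_p<\infty$. Propositions~\ref{prop:S} and~\ref{prop:T} and Young's inequality give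
\[
T^p\le C\|f\|_{\mathcal{M}}^p+C\|E\|_p^{p-1}T\le C\|f\|_{\mathcal{M}}^p+C\|E\|_p^p+\tfrac12T^p .
\]
Since $T<\infty$, we get $T\le C(\|f\|_{\mathcal{M}}+\|E\|_p)$. Letting $N\to\infty$, monotone convergence gives the same bound for $\|\sum_{k\in\mathbb{Z}}t_k^\lambda F_{t_k}\|_p$, uniformly in $\theta\in[1,\Lambda]$. Splitting $(0,\infty)$ into the intervals $[\Lambda^{-k},\Lambda^{-k+1})$,
\[
\int_0^\infty t^\lambda F_t\,\frac{dt}t=\int_1^\Lambda\sum_{k\in\mathbb{Z}}(\theta\Lambda^{-k})^\lambda F_{\theta\Lambda^{-k}}\,\frac{d\theta}\theta,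
\]
and Minkowski's integral inequality bounds the $L^p$ norm of the left side by $C\log\Lambda\,(\|f\|_{\mathcal{M}}+\|E\|_p)$. Finally $|f_{\sqrt2t}|\le F_t$ gives $\int_0^\infty t^\lambda|f_t|\frac{dt}t\le2^{\lambda/2}\int_0^\infty t^\lambda F_t\frac{dt}t$.

\emph{(iii)$\Rightarrow$(ii).} Apply (iii) to the measure $f\,dx$, whose total variation is $\|f\|_1$. Lemma~\ref{lem:reduction}(a) bounds $|\mathrm{I}_\lambda f|$ by $C\int_0^\infty t^\lambda|f_t|\frac{dt}t$, and Lemma~\ref{lem:reduction}(b) gives $\|E\|_p\le C\|Mh\|_p\le C\|h\|_p$.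

\emph{(ii)$\Rightarrow$(i).} Suppose $0\ne v\in\bigcap_{\xi\ne0}\ker L(\xi)$, and let $f=g^\varepsilon v$ with $g^\varepsilon$ as in Example~\ref{ex:dirac}. Then $L(\partial)f=0$, so the right side of (ii) is at most $2C|v|$, while $\|\mathrm{I}_\lambda f\|_p=|v|\,\|\mathrm{I}_\lambda g^\varepsilon\|_p\to\infty$ as $\varepsilon\to0$. This contradicts (ii).

The bound \eqref{eq:reverse} is Lemma~\ref{lem:reduction}(c), and the last assertion follows from (ii) and \eqref{eq:reverse}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:div}]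
Take $V=\mathbb{R}^n$, $W=\mathbb{R}$, $m=1$ and $L(\partial)=\operatorname{div}$, which is cocanceling and is determined by $n$. Statement (ii) of Theorem~\ref{thm:main} is \eqref{eq:question}, since $\|f\|_{\dot W^{-\lambda,p}}\le n^{1/p}\|\mathrm{I}_\lambda f\|_p$.
\end{proof}

\begin{remark}
By Example~\ref{ex:dirac} applied to the components, $\mathrm{I}_\lambda f\in L^p$ if and only if $\int f=0$. So for cocanceling $L(\partial)$ and $f\in C_c^\infty(\mathbb{R}^n;V)$, the two sides of (ii) are finite exactly when $f$ has mean zero, and are both infinite otherwise.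
\end{remark}

\begin{thebibliography}{1}

\bibitem{Zhang}
Zhibing Zhang, \emph{Fractional integral operator for $L^1$ vector fields and its applications}, arXiv:1602.05846 (2016).

\end{thebibliography}
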